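\title{Locally compact scattered spaces of height $\omega_2$ and width $\omega_1$ need not exist}

\begin{abstract}
We show that after Mitchell's forcing at a Mahlo cardinal, every locally compact, Hausdorff, scattered space of height at least $\omega_2$ has a Cantor--Bendixson level of size at least $\omega_2$ among its first $\omega_2$ levels. Hence ZFC does not prove that there is such a space of height $\omega_2$ and width $\omega_1$, provided that a Mahlo cardinal is consistent; together with a theorem of Mart\'{\i}nez, this makes the existence of such a space independent of ZFC. The core of the proof is a ZFC statement: if all levels of a space have fewer than $2^\omega$ points, then the product of a Cohen forcing and a $\sigma$-closed forcing cannot add a clopen set that behaves like the punctured neighborhood of a new point on top of the space.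
\end{abstract}

\section{Introduction}\label{sec:intro}

A topological space $X$ is \emph{scattered} if every nonempty subspace of $X$ has an isolated point. Removing isolated points again and again splits such a space into its \emph{Cantor--Bendixson levels}: $I_\alpha(X)$ is the set of isolated points of $X\setminus X_\alpha$, where $X_\alpha=\bigcup_{\beta<\alpha}I_\beta(X)$. The \emph{height} $\operatorname{ht}(X)$ is the least $\alpha$ with $I_\alpha(X)=\emptyset$. Then $X\setminus X_{\operatorname{ht}(X)}$ has no isolated point and so is empty: every $x\in X$ lies in exactly one level $I_\alpha(X)$, and we write $\operatorname{lev}(x)=\alpha$. The \emph{width} of $X$ is $\operatorname{wd}(X)=\sup\{|I_\alpha(X)|:\alpha<\operatorname{ht}(X)\}$. An \emph{LCS space} is a locally compact, Hausdorff, scattered space. The height counts how often one can pass to limits; the width measures how many points are spent at each stage. How tall can a space of given width be?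

Ordinals with the order topology are the first examples. By induction on $\beta\geq1$, the points of level at least $\beta$ are the nonzero multiples of $\omega^\beta$, and those isolated among them are the ordinals $\omega^\beta\cdot(\eta+1)$. So for $1\leq\alpha<\omega_1$ the space $\omega^\alpha$ has height $\alpha$ and width $\omega$, and the space $\omega_1$ has height and width $\omega_1$. Ordinals give nothing taller: an ordinal with countably many isolated points is countable.

In general there is a counting bound. An LCS space satisfies $|X|\leq2^{|I_0(X)|}$ (Lemma~\ref{lem:top}(e)), so $\operatorname{ht}(X)<(2^{|I_0(X)|})^+$. For width $\omega$, ZFC provides everything that this bound can never forbid: Juh\'asz and Weiss proved in ZFC that for every nonzero $\alpha<\omega_2$ there is an LCS space of height $\alpha$ and width $\omega$, while under CH the bound excludes height $\omega_2$.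

One cardinal higher, the bound excludes width $\omega_1$ and height $\omega_3$ when $2^{\omega_1}=\omega_2$, and it never excludes a height below $\omega_3$, because $2^{\omega_1}\geq\omega_2$. Mart\'{\i}nez proved it consistent that for each nonzero $\alpha<\omega_3$ there is an LCS space of height $\alpha$ and width $\omega_1$. In ZFC, heights below $\omega_2$ are obtained from sums of $\omega_1$ copies of the Juh\'asz--Weiss spaces, so $\omega_2$ is the first height in doubt; and ZFC does yield an LCS space of height $\omega_2$ with only $\omega_1$ isolated points, but of width $\omega_2$. The analogy with width $\omega$ suggests a positive answer to the following problem from \cite{JSSS}.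

\medskip
\noindent\textbf{Problem.} \emph{Does ZFC prove that there is an LCS space of height $\omega_2$ and width $\omega_1$?}
\medskip

The answer is no, modulo a large cardinal. Recall that a cardinal is \emph{inaccessible} if it is uncountable, regular and a strong limit, and that an inaccessible $\kappa$ is \emph{Mahlo} if every club subset of $\kappa$ contains an inaccessible cardinal. Mitchell's forcing $\mathbb M$ is defined in Section~\ref{sec:mitchell}.

\begin{theorem}\label{thm:main}
Let $\kappa$ be a Mahlo cardinal and let $G$ be generic over $V$ for Mitchell's forcing $\mathbb M$. In $V[G]$, $\kappa=\omega_2$, and every LCS space $X$ of height at least $\omega_2$ has a level $I_\alpha(X)$ with $\alpha<\omega_2$ and $|I_\alpha(X)|\geq\omega_2$. In particular, there is no LCS space of height $\omega_2$ and width $\omega_1$.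
\end{theorem}

\begin{corollary}\label{cor:indep}
If ZFC $+$ ``there is a Mahlo cardinal'' is consistent, then the existence of an LCS space of height $\omega_2$ and width $\omega_1$ is independent of ZFC.
\end{corollary}

\begin{proof}
If ZFC proved the existence of such a space, Theorem~\ref{thm:main} would make ZFC $+$ ``there is a Mahlo cardinal'' inconsistent. By the theorem of Mart\'{\i}nez with $\alpha=\omega_2$, ZFC does not refute it.
\end{proof}

In the same model the possible heights of spaces of width $\omega_1$ are completely determined, and large levels occur all the way up a tall space.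

\begin{theorem}\label{thm:second}
The following hold in $V[G]$.
\begin{itemize}
\item[(i)] For an ordinal $\alpha\geq1$, there is an LCS space of height $\alpha$ and width $\omega_1$ if and only if $\alpha<\omega_2$.
\item[(ii)] If $X$ is an LCS space and $\beta+\omega_2\leq\operatorname{ht}(X)$, then $\{\alpha\in[\beta,\beta+\omega_2):|I_\alpha(X)|\geq\omega_2\}$ is cofinal in $\beta+\omega_2$.
\end{itemize}
\end{theorem}

\subsection*{Plan of the proof}
Suppose that $X\in V[G]$ has height $\kappa=\omega_2$ and levels of size at most $\omega_1$. Since $\kappa$ is Mahlo, there is an inaccessible $\delta<\kappa$ such that the intermediate model $W$, generated by the part of $G$ below $\delta$, contains the initial segment $X_\delta$ and has settled, inside $X_\delta$, all questions about closures of bounded subsets of $X_\delta$ that belong to $W$. Take a point $x^*$ of level $\delta$ and a compact open neighborhood of $x^*$ whose other points have lower level, and let $E\subseteq X_\delta$ be this neighborhood with $x^*$ removed. Seen from $W$, the set $E$ is a generic object with four properties, (E1)--(E4) below, and Mitchell's forcing is built so that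 such an $E$ is added over $W$ by a product $P\times Q$ with $P$ Cohen and $Q$ $\sigma$-closed, while $2^\omega>\omega_1$ in $W$. Section~\ref{sec:core} shows in ZFC that no such product adds such a set when the levels have fewer than $2^\omega$ points. Section~\ref{sec:mitchell} develops Mitchell's forcing with proofs, and Section~\ref{sec:reflection} chooses $\delta$ and proves Theorem~\ref{thm:main}. Apart from textbook facts, only the theorems of Mart\'{\i}nez (for Corollary~\ref{cor:indep}) and of Juh\'asz and Weiss (for Theorem~\ref{thm:second}(i)) are quoted.

\subsection*{Forcing conventions}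
Forcing notions are preorders, and $r'\leq r$ means that $r'$ is stronger. As usual we argue as if generic filters existed over every model considered. A forcing is \emph{$\sigma$-closed} if every descending $\omega$-sequence has a lower bound; then so does every descending sequence of countable length. It is \emph{$\chi$-cc} if all antichains have size less than $\chi$, and \emph{ccc} means $\omega_1$-cc. For a set $T$, $\mathrm{Add}(T)$ is the set of finite partial functions $T\to2$ ordered by $\supseteq$. It is ccc, it is the same in every transitive model containing $T$, and we identify a generic filter with its union $c\colon T\to2$, so that $p$ is in the filter if and only if $p\subseteq c$. We use the following standard facts.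
\begin{itemize}
\item[(F1)] Let $\chi$ be regular and uncountable and let $R$ be $\chi$-cc. Then $\chi$ stays regular, and if $r\Vdash\dot h\colon\chi\to\chi$, there is $F\colon\chi\to\chi$ in $V$ with $r\Vdash\dot h(\gamma)\leq F(\gamma)$ for all $\gamma$. If $R$ is ccc, every countable set of ordinals in the extension is covered by a set countable in $V$.
\item[(F2)] (Product lemma) If $T=T_0\cup T_1$ is a disjoint union, then $d$ is $\mathrm{Add}(T)$-generic over $V$ if and only if $d{\upharpoonright}T_0$ is $\mathrm{Add}(T_0)$-generic over $V$ and $d{\upharpoonright}T_1$ is $\mathrm{Add}(T_1)$-generic over $V[d{\upharpoonright}T_0]$.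
\item[(F3)] ($\Delta$-system lemma) If $\delta$ is regular and $\lambda^\omega<\delta$ for all $\lambda<\delta$, then for every family $\langle S_i:i<\delta\rangle$ of countable sets there are a set $r$ and $\delta$ many indices such that $S_i\cap S_j=r$ for any two of them.
\item[(F4)] (Maximal principle) An object defined in every generic extension by a fixed formula has a name that is forced to satisfy the formula.
\end{itemize}

\section{Cones in LCS spaces}\label{sec:top}

Let $X$ be an LCS space. A point $x\in I_\alpha(X)$ has an open neighborhood $O$ with $O\setminus X_\alpha=\{x\}$; by induction, every $X_\alpha$ is open. Being isolated is a local property, so $I_\alpha(O)=I_\alpha(X)\cap O$ for open $O\subseteq X$. Open and closed subspaces of $X$ are LCS spaces.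

A connected subset of $X$ has at most one point: it has an isolated point, whose singleton is open in the subset, and closed because $X$ is Hausdorff. A locally compact, Hausdorff, totally disconnected space has a base of compact open sets. So for each $x\in X$ we can fix a compact open set $U(x)\ni x$ with $U(x)\setminus\{x\}\subseteq X_{\operatorname{lev}(x)}$, the \emph{cone} of $x$. The point $x$ is the only point of maximal level in $U(x)$. The cones are a combinatorial code for the topology, which is what lets us move a space between models of set theory. Let $\mathcal R_\delta$ be the ring of sets generated by $\{U(x):x\in X_\delta\}$, that is, the closure of this family under finite unions, intersections and differences. A point $x$ is an \emph{accumulation point} of $Y$ if every neighborhood of $x$ contains infinitely many points of $Y$; every infinite subset of a compact set $K$ has an accumulation point in $K$.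

\begin{lemma}\label{lem:top}
Let $X$ be an LCS space with cones $U(x)$.
\begin{itemize}
\item[(a)] $\mathcal R_\delta$ is a base of $X_\delta$, and it consists exactly of the compact open subsets of $X_\delta$.
\item[(b)] If $O$ is open, $z\in O$ and $\beta\leq\operatorname{lev}(z)$, then $O\cap I_\beta(X)\neq\emptyset$. In particular $I_0(X)$ is dense. If $\operatorname{lev}(z)\geq1$, then $O\cap I_0(X)$ is infinite.
\item[(c)] If $\operatorname{ht}(X)$ is a limit ordinal, every compact $K\subseteq X$ is contained in $X_\alpha$ for some $\alpha<\operatorname{ht}(X)$.
\item[(d)] If the points $\iota_k$ $(k<\omega)$ are distinct and $Y=\{\iota_k:k<\omega\}$ has an accumulation point, then there are $x\in X$ and an infinite $a\subseteq\omega$ such that every neighborhood of $x$ contains $\iota_k$ for all but finitely many $k\in a$.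
\item[(e)] $|X|\leq2^{|I_0(X)|}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $x\in O\subseteq X_\delta$ with $O$ open. The compact set $U(x)\setminus O$ is covered by finitely many cones $U(y_1),\dots,U(y_n)$ with $y_i\in U(x)\setminus O$. Since $\operatorname{lev}(y_i)<\operatorname{lev}(x)$, we have $x\notin U(y_i)$, and so $x\in U(x)\setminus\bigcup_iU(y_i)\subseteq O$. In a Hausdorff space the compact open sets form a ring, so all members of $\mathcal R_\delta$ are compact open, and we have just shown that they form a base. A compact open subset of $X_\delta$ is a finite union of basic sets and thus lies in $\mathcal R_\delta$.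

(b) The set $O\setminus X_\beta$ is nonempty and relatively open in $X\setminus X_\beta$. It has an isolated point, which is then isolated in $X\setminus X_\beta$. If $\operatorname{lev}(z)\geq1$ and $O\cap I_0(X)$ were finite, then $O\setminus I_0(X)$ would be an open neighborhood of $z$ missing $I_0(X)$.

(c) $K$ is covered by finitely many cones, and $U(x)\subseteq X_{\operatorname{lev}(x)+1}$.

(d) Let $x$ be an accumulation point of $Y$ of least level and $a=\{k:\iota_k\in U(x)\}$, an infinite set. If $O\ni x$ is open, then $U(x)\setminus O$ is compact and all its points have level below $\operatorname{lev}(x)$, so none of them is an accumulation point of $Y$. Hence $U(x)\setminus O$ contains only finitely many $\iota_k$.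

(e) By (b), the clopen set $U(x)$ is the closure of $U(x)\cap I_0(X)$, and $U(x)$ determines its top point $x$. So $x\mapsto U(x)\cap I_0(X)$ is injective.
\end{proof}

In the situation of (d) we say that $\iota_k$ \emph{converges to $x$ along $a$}. The next lemma says that a smaller model which knows the cones of an initial segment sees that segment correctly.

\begin{lemma}\label{lem:abs}
Let $W\subseteq W'$ be transitive models of ZFC. Let $X\in W'$ be, in $W'$, an LCS space with cones $U(x)$, let $\delta\leq\operatorname{ht}(X)$, and suppose that $X_\delta$, $U{\upharpoonright}X_\delta$ and $\operatorname{lev}{\upharpoonright}X_\delta$ belong to $W$. Then $\mathcal R_\delta\in W$. In $W$, let $Z$ be the set $X_\delta$ with the topology generated by $\mathcal R_\delta$. Then, in $W$, $Z$ is an LCS space of height $\delta$ with $I_\beta(Z)=I_\beta(X)$ for $\beta<\delta$, and its compact open sets are the members of $\mathcal R_\delta$. For $S\subseteq X_\delta$ with $S\in W$, the closure of $S$ and the set of accumulation points of $S$ are the same in $Z$ (computed in $W$) and in $X_\delta$ (computed in $W'$).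
\end{lemma}

\begin{proof}
The ring $\mathcal R_\delta$ is obtained from the cones by finite operations, so both models compute the same ring. It covers $X_\delta$ and is closed under intersections, so it is a base of a topology in $W$. The statements ``distinct points lie in disjoint members of $\mathcal R_\delta$'', ``every $K\in\mathcal R_\delta$ containing $x$ meets $S$'' and ``every $K\in\mathcal R_\delta$ containing $x$ meets $S$ in an infinite set'' have the same truth value in both models. This gives the Hausdorff property and the last sentence of the lemma. A cover in $W$ of some $K\in\mathcal R_\delta$ by members of $\mathcal R_\delta$ has a finite subcover in $W'$, which lies in $W$; so $K$ is compact in $W$, and conversely a compact open set of $W$ is a finite union of basic sets. A point of least level in a nonempty $S\subseteq Z$ is isolated in $S$ by its cone, so $Z$ is scattered. Finally, $x$ is isolated in $X_\delta\setminus X_\beta$ if and only if $K\setminus X_\beta=\{x\}$ for some $K\in\mathcal R_\delta$; by induction on $\beta$, both models compute the same levels.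
\end{proof}

\section{Generic clopen sets in narrow spaces}\label{sec:core}

This section is a piece of ZFC; it will be applied inside the intermediate model $W$. Let $Z$ be an LCS space of height $\delta$, write $I_\beta=I_\beta(Z)$, and let $\mathcal R$ be the family of compact open subsets of $Z$. A set $S\subseteq Z$ is \emph{bounded} if $S\subseteq Z_\lambda$ for some $\lambda<\delta$. In forcing statements, $Z$, $I_\beta$ and $\mathcal R$ denote the ground-model sets.

\begin{proposition}\label{prop:core}
Suppose that $\delta$ has uncountable cofinality and that $|I_\beta|<2^\omega$ for all $\beta<\delta$. Let $T$ be a set, $P=\mathrm{Add}(T)$, and let $Q$ be $\sigma$-closed. Then no $P\times Q$-name $\dot E$ for a subset of $Z$ has all of the following properties.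
\begin{itemize}
\item[(E1)] It is forced that every $z\in Z$ lies in some $K\in\mathcal R$ with $K\subseteq\dot E$ or $K\cap\dot E=\emptyset$.
\item[(E2)] It is forced that $\dot E\cap I_\beta\neq\emptyset$ for all $\beta<\delta$.
\item[(E3)] If $Y\subseteq Z$ is countable and some condition forces that $\dot E\cap Y$ is infinite, then $Y$ has an accumulation point in $Z$.
\item[(E4)] For every $(p,q)\in P\times Q$, the closure of $A(p,q)=\{\iota\in I_0:(p,q)\Vdash\iota\in\dot E\}$ is bounded.
\end{itemize}
\end{proposition}

Think of $E$ as $U(x^*)\setminus\{x^*\}$ for a point $x^*$ added on top of $Z$. Then (E1) and (E2) say that $E$ is clopen and reaches every level, (E3) is what remains of the compactness of $U(x^*)$, and (E4) says that $E$ is new in a strong sense: no condition commits to more than a bounded part of it.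

\subsection{The hypotheses are needed}\label{sub:examples}

\begin{example}[levels of size $2^\omega$]\label{ex:tree}
Let $Z=2^{<\omega_1}$, with base consisting of $\{\emptyset\}$ and the intervals $(r,s]=\{u:r\subsetneq u\subseteq s\}$. Each $[\emptyset,s]=\{u:u\subseteq s\}$ is open and homeomorphic to the ordinal $\operatorname{dom}(s)+1$, and incomparable $s,s'$ with longest common initial segment $m$ are separated by $(m,s]$ and $(m,s']$. So $Z$ is an LCS space in which $s$ has the level of the ordinal $\operatorname{dom}(s)$; the height is $\omega_1$, and every level has size $2^\omega$. Let $T=\emptyset$, let $Q=2^{<\omega_1}$ be ordered by $\supseteq$, and let $E$ be the set of countable initial segments of the generic branch. If $z\in E$, then $[\emptyset,z]\subseteq E$; if $z\notin E$, then $(m,z]\cap E=\emptyset$ for the longest initial segment $m$ of $z$ in $E$. So (E1) holds, and (E2) holds because $E$ has a node of every countable length. If $q$ forces $\dot E\cap Y$ to be infinite, extend $q$ to a node $q'$ longer than all members of $Y$; then $Y\cap[\emptyset,q']$ is an infinite subset of a compact set, which gives (E3). A condition $q$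 forces $\iota\in\dot E$ only if $\iota\subseteq q$, so the closure in (E4) lies in $[\emptyset,q]$. Thus the bound $|I_\beta|<2^\omega$ cannot be relaxed to $|I_\beta|\leq2^\omega$.
\end{example}

\begin{example}[dropping (E3) or (E4)]\label{ex:sum}
Assume $2^\omega>\omega_1$. Let $Z$ be the topological sum of the spaces $C_\alpha=\omega^\alpha+1$ for $\alpha<\omega_1$; it has height $\omega_1$ and levels of size $\omega_1$. Let $T=\omega_1$, let $Q$ be trivial, and let $E=\bigcup\{C_\alpha:c(\alpha)=1\}$ for the generic $c$. Then (E1) holds since each $C_\alpha$ is compact open, (E2) holds since $c(\alpha)=1$ for unboundedly many $\alpha$, and (E4) holds since $p$ forces $\iota\in\dot E$ only for $\iota$ in the finitely many $C_\alpha$ with $p(\alpha)=1$. So (E3) cannot be dropped. For $Z=E=\omega_1$ and trivial forcing, (E1)--(E3) hold, so (E4) cannot be dropped.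
\end{example}

\subsection{The two factors separately}\label{sub:small}

From now on, assume that $\dot E$ has properties (E1)--(E4); we seek a contradiction. For $(p,q)\in P\times Q$ fix $\lambda(p,q)<\delta$ with $\operatorname{cl}A(p,q)\subseteq Z_{\lambda(p,q)}$. The contradiction will come from the following consequence of (E1).
\begin{itemize}
\item[(S)] If $\iota_k$ converges to $x$ along $a$, then no condition forces that both $\{k\in a:\iota_k\in\dot E\}$ and $\{k\in a:\iota_k\notin\dot E\}$ are infinite.
\end{itemize}
Indeed, in the extension some $K\in\mathcal R$ with $x\in K$ is contained in $E$ or disjoint from $E$, and $\iota_k\in K$ for all but finitely many $k\in a$.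

\medskip
\noindent\emph{Countable $T$, trivial $Q$.} By (E2) and (E1), for each $\beta<\delta$ there are $p_\beta\in P$, $z_\beta\in I_\beta$ and $K_\beta\in\mathcal R$ with $z_\beta\in K_\beta$ and $p_\beta\Vdash K_\beta\subseteq\dot E$. As $P$ is countable and $\operatorname{cf}(\delta)>\omega$, one $p$ equals $p_\beta$ for cofinally many $\beta$. For these $\beta$, the set $K_\beta\cap I_0$ consists of points forced into $\dot E$ by $p$, and $z_\beta$ is in its closure by Lemma~\ref{lem:top}(b). This contradicts (E4).

\medskip
\noindent\emph{Empty $T$.} This case shows the main idea. Conditions are now elements $q$ of $Q$, and we write $A(q)$, $\lambda(q)$. Let $\operatorname{Poss}(q)$ be the union of all $K\in\mathcal R$ such that some $q'\leq q$ forces $K\subseteq\dot E$: the part of $Z$ that can still be put into $E$ below $q$. By (E2) and (E1) it is unbounded, whereas the part $\operatorname{cl}A(q)$ that is already committed is bounded. The gap between the two gives an undecided point. Fix $q$, and take $z\in\operatorname{Poss}(q)$ of level at least $\max\{1,\lambda(q)\}$, with $z\in K$ and $q_{\mathrm{in}}\leq q$ forcing $K\subseteq\dot E$. Then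 $K\setminus\operatorname{cl}A(q)$ is an open neighborhood of $z$ and contains an isolated point $\iota_0$. Now $q_{\mathrm{in}}\Vdash\iota_0\in\dot E$, and since $\iota_0\notin A(q)$, some $q_{\mathrm{out}}\leq q$ forces $\iota_0\notin\dot E$.

At the next stage we want a single point $\iota_1$ that is undecided by both $q_{\mathrm{in}}$ and $q_{\mathrm{out}}$. If $\operatorname{Poss}(q_{\mathrm{in}})\cap\operatorname{Poss}(q_{\mathrm{out}})$ is unbounded, take $z$ in it of level above $\lambda(q_{\mathrm{in}})$ and $\lambda(q_{\mathrm{out}})$, with witnesses $K,K'$, and pick $\iota_1\neq\iota_0$ isolated in $(K\cap K')\setminus(\operatorname{cl}A(q_{\mathrm{in}})\cup\operatorname{cl}A(q_{\mathrm{out}}))$. We obtain four conditions $q_{\mathrm{in},\mathrm{in}},\dots,q_{\mathrm{out},\mathrm{out}}$ realizing the four patterns on $\{\iota_0,\iota_1\}$.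

Suppose that this can be continued for $\omega$ steps. For $f\in\{\mathrm{in},\mathrm{out}\}^\omega$, a lower bound $q_f$ of the conditions $q_{f\upharpoonright k}$ forces that $\iota_k\in\dot E$ exactly when $f(k)=\mathrm{in}$. The constant pattern ``in'' and (E3) give an accumulation point of $\{\iota_k:k<\omega\}$, so $\iota_k$ converges to some $x$ along some infinite $a$ by Lemma~\ref{lem:top}(d). A pattern $f$ taking both values infinitely often on $a$ contradicts (S).

Two difficulties remain. First, two unbounded sets $\operatorname{Poss}(q_{\mathrm{in}})$ and $\operatorname{Poss}(q_{\mathrm{out}})$ may have bounded intersection; in Example~\ref{ex:tree} this happens whenever the two conditions are incompatible. Small levels prevent this, if the conditions are prepared in advance (Lemma~\ref{lem:double}). Second, for nonempty $T$ a descending sequence in $P$ need not have a lower bound, so no condition will decide the whole pattern. We therefore keep the $P$-coordinate fixed at one condition $p_*$ and arrange by density that both alternatives occur infinitely often.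

\subsection{A stable condition}\label{sub:stable}

To force $\iota_k\in\dot E$ for infinitely many $k$ below $p_*$, we want extensions $p_*\cup r_k$ that put $\iota_k$ into $\dot E$, with the domains of the $r_k$ pairwise disjoint: then any $p'\leq p_*$, being finite, is compatible with all but finitely many of them. So we need to put points into $E$ without touching the coordinates used earlier. For countable $t\subseteq T$, say that $p'$ \emph{extends $p$ off $t$} if $p'\supseteq p$ and $\operatorname{dom}(p')\cap t\subseteq\operatorname{dom}(p)$. Let
\[
\operatorname{Poss}_t(p,q)=\bigcup\bigl\{K\in\mathcal R:(p',q')\Vdash K\subseteq\dot E\text{ for some $p'$ extending $p$ off $t$ and some }q'\leq q\bigr\}.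
\]
This set is open, and it is \emph{monotone}: if $q'\leq q$ and $t\subseteq t'$, then $\operatorname{Poss}_{t'}(p,q')\subseteq\operatorname{Poss}_t(p,q)$.

\begin{lemma}\label{lem:stable}
There is $(p_*,q_*)\in P\times Q$ such that $\operatorname{Poss}_t(p_*,q)$ is unbounded for all $q\leq q_*$ and all countable $t\subseteq T$.
\end{lemma}

\begin{proof}
Otherwise, for every $(p,q)$ there are $q'\leq q$ and a countable $t$ with $\operatorname{Poss}_t(p,q')$ bounded. We close off to reduce to a countable Cohen forcing. Let $u_0=\emptyset$ and $q_0\in Q$. Given a countable $u_n\subseteq T$ and $q_n$, run through the countably many $p\in\mathrm{Add}(u_n)$, choosing for each a countable set $t^p$ and a condition below all conditions chosen so far for which $\operatorname{Poss}_{t^p}(p,\cdot)$ is bounded. Let $q_{n+1}\leq q_n$ be a lower bound of these conditions, and let $u_{n+1}$ be the union of $u_n$ and the sets $t^p$. By monotonicity, $\operatorname{Poss}_{u_{n+1}}(p,q_{n+1})$ is bounded for every $p\in\mathrm{Add}(u_n)$.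

Let $u=\bigcup_nu_n$ and let $q_\omega$ be a lower bound of the $q_n$. Every $p\in\mathrm{Add}(u)$ lies in some $\mathrm{Add}(u_n)$, so $\operatorname{Poss}_u(p,q_\omega)$ is bounded. Since $\mathrm{Add}(u)$ is countable and $\operatorname{cf}(\delta)>\omega$, there is one $\lambda<\delta$ with $\operatorname{Poss}_u(p,q_\omega)\subseteq Z_\lambda$ for all $p\in\mathrm{Add}(u)$. By (E2) and (E1) there are $(p',q')\leq(\emptyset,q_\omega)$, $z\in I_\lambda$ and $K\in\mathcal R$ with $z\in K$ and $(p',q')\Vdash K\subseteq\dot E$. But $p'$ extends $p=p'{\upharpoonright}u$ off $u$, so $z\in\operatorname{Poss}_u(p,q_\omega)\subseteq Z_\lambda$, contrary to $\operatorname{lev}(z)=\lambda$.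
\end{proof}

Fix $(p_*,q_*)$ as in Lemma~\ref{lem:stable} and write $\operatorname{Poss}_t(q)=\operatorname{Poss}_t(p_*,q)$.

\subsection{Doubling}\label{sub:double}

At each stage of the construction finitely many conditions of $Q$ must agree on a common high point, and they must be able to do so again after each has been extended. For a tuple $\vec q=(q_i)_{i\in J}$, with $J$ finite and nonempty and all $q_i\leq q_*$, let $F_t(\vec q\,)=\bigcap_{i\in J}\operatorname{Poss}_t(q_i)$, an open set. Tuples with the same index set are ordered coordinatewise. Call $\vec q$ \emph{big} if $F_t(\vec r\,)$ is unbounded for every $\vec r\leq\vec q$ and every countable $t\subseteq T$. The $1$-tuple $(q_*)$ is big by Lemma~\ref{lem:stable}, and extensions and nonempty subtuples of big tuples are big by definition. The next lemma is the only place where the size of the levels is used.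

\begin{lemma}\label{lem:double}
If $\vec q$ is big, there are $\vec q^{\,0},\vec q^{\,1}\leq\vec q$ whose concatenation $\vec q^{\,0}{}^\frown\vec q^{\,1}$ is big. Consequently, if $(q_s)_{s\in J}$ is big and $O$ is finite and nonempty, there is a big tuple $(q_{s,o})_{s\in J,\,o\in O}$ with $q_{s,o}\leq q_s$.
\end{lemma}

\begin{proof}
Suppose that the first statement fails. Then for any $\vec r\leq\vec q$ the tuple $\vec r\,{}^\frown\vec r$ is not big, which means that there are $\vec r^{\,0},\vec r^{\,1}\leq\vec r$ and a countable $t$ with $F_t(\vec r^{\,0})\cap F_t(\vec r^{\,1})$ bounded. Iterating, we get tuples $\vec q_s$, countable sets $t_s$ and ordinals $\gamma_s<\delta$ for $s\in2^{<\omega}$ with $\vec q_\emptyset=\vec q$, $\vec q_{s^\frown i}\leq\vec q_s$ and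
\[
F_{t_s}(\vec q_{s^\frown0})\cap F_{t_s}(\vec q_{s^\frown1})\subseteq Z_{\gamma_s}.
\]
Let $t=\bigcup_st_s$ and $\beta=\sup_s\gamma_s$; then $\beta<\delta$ because $\operatorname{cf}(\delta)>\omega$. For $f\in2^\omega$ let $\vec q_f$ be a lower bound of $\langle\vec q_{f\upharpoonright k}:k<\omega\rangle$, which exists since $Q$ is $\sigma$-closed. As $\vec q$ is big, the open set $F_t(\vec q_f)$ contains a point of level at least $\beta$, and hence, by Lemma~\ref{lem:top}(b), a point $x_f\in I_\beta$. Let $f\neq g$, with longest common initial segment $s$, say $f\supseteq s^\frown0$ and $g\supseteq s^\frown1$. By monotonicity $x_f\in F_{t_s}(\vec q_{s^\frown0})$ and $x_g\in F_{t_s}(\vec q_{s^\frown1})$. If $x_f=x_g$, this point lies in $Z_{\gamma_s}\subseteq Z_\beta$, which is impossible. So $f\mapsto x_f$ is an injection of $2^\omega$ into $I_\beta$, contrary to $|I_\beta|<2^\omega$.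

For the second statement, double $m$ times with $2^m\geq|O|$; this gives a big tuple with $2^m$ extensions of each $q_s$, of which we keep $|O|$.
\end{proof}

\subsection{The independent sequence}\label{sub:sequence}

The option ``in'' is handled by extensions of $p_*$ on fresh coordinates. For ``out'' there is no analogue of Lemma~\ref{lem:stable}, but none is needed: (E4) holds for \emph{every} $p$, so at stage $k$ we can offer a separate option $\mathrm{out}_p$ for each $p\leq p_*$ that lives on the finitely many coordinates used so far. In the end every relevant $p$ has been offered its option at almost all stages.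

By recursion on $k<\omega$ we define finite sets $t_k\subseteq T$, and with them the finite sets
\[
O_k=\{\mathrm{in}\}\cup\{\mathrm{out}_p:p\in\mathrm{Add}(t_k),\ p\leq p_*\},\qquad J_k=\prod_{j<k}O_j,
\]
a big tuple $(q_s)_{s\in J_k}$, distinct points $\iota_k\in I_0$, and conditions $p_{s^\frown o}\in P$ for $s\in J_k$, $o\in O_k$, such that $q_{s^\frown o}\leq q_s$, $t_{k+1}\supseteq t_k\cup\operatorname{dom}(p_{s^\frown o})$, and
\begin{itemize}
\item[(in)] $(p_{s^\frown\mathrm{in}},q_{s^\frown\mathrm{in}})\Vdash\iota_k\in\dot E$, and $p_{s^\frown\mathrm{in}}$ extends $p_*$ off $t_k$;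
\item[(out)] for $o=\mathrm{out}_p$: $(p_{s^\frown o},q_{s^\frown o})\Vdash\iota_k\notin\dot E$, and $p_{s^\frown o}\leq p$.
\end{itemize}
Start with $t_0=\operatorname{dom}(p_*)$ and $q_\emptyset=q_*$, so $O_0=\{\mathrm{in},\mathrm{out}_{p_*}\}$. (For $T=\emptyset$ every $O_k$ has two elements, and we recover the binary tree of Section~\ref{sub:small}.)

\emph{Stage $k$.} The tuple for the next stage must be big, so we split first: Lemma~\ref{lem:double} gives a big tuple $(q_{s,o})_{s\in J_k,\,o\in O_k}$ with $q_{s,o}\leq q_s$. Let $C$ be the union of the finitely many closed sets $\operatorname{cl}A(p,q_{s,\mathrm{out}_p})$ with $s\in J_k$ and $\mathrm{out}_p\in O_k$. By (E4), $C\subseteq Z_\Lambda$ for some $\Lambda$ with $1\leq\Lambda<\delta$. The subtuple $(q_{s,\mathrm{in}})_{s\in J_k}$ is big, so there is $z\in\bigcap_{s\in J_k}\operatorname{Poss}_{t_k}(q_{s,\mathrm{in}})$ with $\operatorname{lev}(z)\geq\Lambda$. For each $s$ take $K_s\in\mathcal R$ containing $z$, a condition $p_{s^\frown\mathrm{in}}$ extending $p_*$ off $t_k$ and $q_{s^\frown\mathrm{in}}\leq q_{s,\mathrm{in}}$ with $(p_{s^\frown\mathrm{in}},q_{s^\frown\mathrm{in}})\Vdash K_s\subseteq\dot E$.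 The set $\bigcap_sK_s\setminus C$ is an open neighborhood of the non-isolated point $z$. By Lemma~\ref{lem:top}(b) it contains a point $\iota_k\in I_0$ different from the $\iota_j$ with $j<k$. Then (in) holds. For $o=\mathrm{out}_p$ we have $\iota_k\notin A(p,q_{s,o})$, so some $(p_{s^\frown o},q_{s^\frown o})\leq(p,q_{s,o})$ forces $\iota_k\notin\dot E$. Let $t_{k+1}$ be the union of $t_k$ and the domains of all $p_{s^\frown o}$. The tuple $(q_{s^\frown o})$ extends the big tuple $(q_{s,o})$ and so is big. This completes the recursion.

Let $t=\bigcup_kt_k$. For $f\in\prod_kO_k$ let $q_f$ be a lower bound of $\langle q_{f\upharpoonright k}:k<\omega\rangle$.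

\begin{lemma}\label{lem:patterns}
Let $f\in\prod_kO_k$ and let $a\subseteq\omega$ be infinite.
\begin{itemize}
\item[(1)] If $f(k)=\mathrm{in}$ for infinitely many $k\in a$, then $(p_*,q_f)$ forces that $\{k\in a:\iota_k\in\dot E\}$ is infinite.
\item[(2)] If for every $p\in\mathrm{Add}(t)$ with $p\leq p_*$ there are infinitely many $k\in a$ with $f(k)=\mathrm{out}_p$, then $(p_*,q_f)$ forces that $\{k\in a:\iota_k\notin\dot E\}$ is infinite.
\end{itemize}
\end{lemma}

\begin{proof}
Let $(p',q')\leq(p_*,q_f)$ and $m<\omega$. In each case we find $k\in a$ with $k\geq m$ and $f(k)$ of the right kind such that $p'$ is compatible with $p_{f\upharpoonright(k+1)}$. Since $q'\leq q_f\leq q_{f\upharpoonright(k+1)}$, the condition $(p'\cup p_{f\upharpoonright(k+1)},q')$ then extends both $(p',q')$ and $(p_{f\upharpoonright(k+1)},q_{f\upharpoonright(k+1)})$, and it decides $\iota_k\in\dot E$ as desired.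

(1) If $f(k)=\mathrm{in}$, put $r_k=p_{f\upharpoonright(k+1)}\setminus p_*$. By (in), $\operatorname{dom}(r_k)\subseteq t_{k+1}\setminus t_k$. These domains are pairwise disjoint, so the finite set $\operatorname{dom}(p')$ meets only finitely many of them. For all other such $k$, $p'\supseteq p_*$ is compatible with $p_*\cup r_k$.

(2) Let $p=p'{\upharpoonright}t$; then $p\leq p_*$ because $\operatorname{dom}(p_*)\subseteq t$. Pick $k\in a$, $k\geq m$, with $f(k)=\mathrm{out}_p$. Then $p_{f\upharpoonright(k+1)}$ extends $p$ and has domain contained in $t$, so it agrees with $p'$ on $\operatorname{dom}(p')\cap t=\operatorname{dom}(p)$, which contains their common domain.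
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:core}]
Let $Y=\{\iota_k:k<\omega\}$. Lemma~\ref{lem:patterns}(1), with $f$ constantly ``in'' and $a=\omega$, yields a condition forcing that $\dot E\cap Y$ is infinite. By (E3) and Lemma~\ref{lem:top}(d), $\iota_k$ converges to some $x\in Z$ along some infinite $a\subseteq\omega$. Partition $a$ into infinite sets $a_{\mathrm{in}}$ and $a_p$, one for each of the countably many $p\in\mathrm{Add}(t)$ with $p\leq p_*$. Let $f(k)=\mathrm{out}_p$ if $k\in a_p$ and $p\in\mathrm{Add}(t_k)$, and $f(k)=\mathrm{in}$ otherwise. Each such $p$ lies in $\mathrm{Add}(t_k)$ for all large $k$, so both parts of Lemma~\ref{lem:patterns} apply, and $(p_*,q_f)$ contradicts (S).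
\end{proof}

\section{Mitchell's forcing}\label{sec:mitchell}

The forcing of this section is due to Mitchell; we prove what we use. Throughout, $\kappa$ is inaccessible in $V$. To apply Proposition~\ref{prop:core} in an intermediate model $W$ we need levels of size $\omega_1$ to be smaller than the continuum of $W$, and we need the rest of the extension to be captured by a product of a Cohen forcing and a $\sigma$-closed forcing. Mitchell's forcing adds $\kappa$ Cohen reals, and at each coordinate $\alpha<\kappa$ it adds a generic subset of $\omega_1$ by countable conditions from the model generated by the first $\alpha$ Cohen coordinates; this collapses $\alpha$ to $\omega_1$.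

\subsection{Definition}

For ordinals $\delta\leq\alpha$ let $\mathrm{Add}[\delta,\alpha)=\mathrm{Add}(\{\xi:\delta\leq\xi<\alpha\})$. If $p\in\mathrm{Add}[\delta,\kappa)$, then $p{\upharpoonright}\alpha\in\mathrm{Add}[\delta,\alpha)$. A \emph{nice} $\mathrm{Add}[\delta,\alpha)$-name is a name of the form
\[
\tau=\bigcup_{\xi<\omega_1,\ i<2}\{(\xi,i)\check{\ }\}\times A_{\xi,i},
\]
where the $A_{\xi,i}\subseteq\mathrm{Add}[\delta,\alpha)$ are antichains, empty for all $\xi$ above some countable ordinal, and $\tau$ is forced to be a function from an ordinal to $2$. Its value at a generic $c$ is $\tau^c=\{(\xi,i):r\subseteq c\text{ for some }r\in A_{\xi,i}\}\in2^{<\omega_1}$. Nice names are countable by ccc.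

\begin{lemma}\label{lem:names}
\begin{itemize}
\item[(a)] Every $\mathrm{Add}[\delta,\alpha)$-name $\sigma$ for an element of $2^{<\omega_1}$ is forced to be equal to a nice name.
\item[(b)] Let $N\subseteq N'$ be transitive models of ZFC with the same $\omega_1$, and $\tau,\tau'\in N$. The statements ``$\tau$ is a nice name'' and, for nice names, ``$p\Vdash\tau\subseteq\tau'$'' are absolute between $N$ and $N'$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By ccc some countable ordinal is forced to bound $\operatorname{dom}(\sigma)$. Let $A_{\xi,i}$ be maximal among antichains of conditions forcing $\sigma(\xi)=i$.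

(b) We have $p\Vdash\tau\subseteq\tau'$ if and only if for all $(\xi,i)$, all $r\in A_{\xi,i}$ and all $s\leq p,r$ some member of $A'_{\xi,i}$ is compatible with $s$. And $\tau$ is forced to be a function with ordinal domain if and only if no member of $A_{\xi,0}$ is compatible with a member of $A_{\xi,1}$, and for all $\xi<\xi'$, $r'\in A_{\xi',i}$ and $s\leq r'$ some member of $A_{\xi,0}\cup A_{\xi,1}$ is compatible with $s$. These conditions, like the remaining clauses of niceness, quantify only over the poset, the names and $\omega_1$.
\end{proof}

Let $N$ be a transitive model of ZFC and $\delta<\kappa$. In $N$, let $Q^N_\delta$ be the set of functions $q$ with countable domain $\operatorname{dom}(q)\subseteq[\delta,\kappa)$ such that each $q(\alpha)$ is a nice $\mathrm{Add}[\delta,\alpha)$-name. Put $q'\leq^*q$ if $\operatorname{dom}(q)\subseteq\operatorname{dom}(q')$ and $\Vdash q(\alpha)\subseteq q'(\alpha)$ for all $\alpha\in\operatorname{dom}(q)$. Let $\mathbb M^N_\delta$ be the set $\mathrm{Add}[\delta,\kappa)\times Q^N_\delta$, with $(p',q')\leq(p,q)$ if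
\[
p'\supseteq p,\quad\operatorname{dom}(q)\subseteq\operatorname{dom}(q'),\quad\text{and}\quad p'{\upharpoonright}\alpha\Vdash q(\alpha)\subseteq q'(\alpha)\text{ for all }\alpha\in\operatorname{dom}(q).
\]
Both relations are preorders. \emph{Mitchell's forcing} is $\mathbb M=\mathbb M^V_0$, and for $\gamma\leq\kappa$ we let $\mathbb M{\upharpoonright}\gamma$ be the set of $(p,q)\in\mathbb M$ with $\operatorname{dom}(p)\cup\operatorname{dom}(q)\subseteq\gamma$. The \emph{product order} on the same set of pairs is given by $p'\supseteq p$ and $q'\leq^*q$; it implies $(p',q')\leq(p,q)$. The next lemma is a converse up to equivalence of conditions.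

\begin{lemma}\label{lem:mix}
Work in $N$.
\begin{itemize}
\item[(a)] Every $\leq^*$-descending sequence $\langle q_n:n<\omega\rangle$ has a lower bound with domain $\bigcup_n\operatorname{dom}(q_n)$. So $(Q^N_\delta,\leq^*)$ is $\sigma$-closed.
\item[(b)] If $(p',q')\leq(p,q)$, there is $q''\leq^*q$ with $\operatorname{dom}(q'')=\operatorname{dom}(q')$ and $(p',q'')\leq(p',q')$.
\item[(c)] If $H$ is generic over $N$ for the product $\mathrm{Add}[\delta,\kappa)\times(Q^N_\delta,\leq^*)$, then the upward closure of $H$ in $\mathbb M^N_\delta$ is $\mathbb M^N_\delta$-generic over $N$.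
\end{itemize}
\end{lemma}

\begin{proof}
(a) At $\alpha$, take a nice name for the union of the $q_n(\alpha)$ with $\alpha\in\operatorname{dom}(q_n)$.

(b) For $\alpha\in\operatorname{dom}(q')$ let $q''(\alpha)$ be a nice name for the following: $q'(\alpha)$ if $p'{\upharpoonright}\alpha$ is in the generic filter, and otherwise $q(\alpha)$, or $\emptyset$ if $\alpha\notin\operatorname{dom}(q)$. For $\alpha\in\operatorname{dom}(q)$, $q''(\alpha)$ is forced to extend $q(\alpha)$ in both cases, and $p'{\upharpoonright}\alpha\Vdash q''(\alpha)=q'(\alpha)$.

(c) $H$ is directed in the product order, hence in the order of $\mathbb M^N_\delta$, so its upward closure is a filter. Let $D\in N$ be dense open in $\mathbb M^N_\delta$. Given $(p,q)$, take $(p',q')\leq(p,q)$ in $D$ and $q''$ as in (b). Then $(p',q'')\in D$ is below $(p,q)$ in the product order. So $D$ is dense in the product, and $H$ meets it.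
\end{proof}

\subsection{Initial segments}

\begin{lemma}\label{lem:restr}
Let $\gamma\leq\delta\leq\kappa$.
\begin{itemize}
\item[(a)] If $H$ is $\mathbb M{\upharpoonright}\delta$-generic over $V$, then $H{\upharpoonright}\gamma=H\cap\mathbb M{\upharpoonright}\gamma$ is $\mathbb M{\upharpoonright}\gamma$-generic over $V$, $c_\delta=\bigcup\{p:(p,q)\in H\}$ is $\mathrm{Add}[0,\delta)$-generic over $V$, and $c_\delta{\upharpoonright}\gamma$ is the function $c_\gamma$ defined from $H{\upharpoonright}\gamma$. If $(p,q)\in H$ and $p\subseteq p'\subseteq c_\delta$ with $p'$ finite, then $(p',q)\in H$.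
\item[(b)] If $\delta$ is inaccessible, then $|\mathbb M{\upharpoonright}\gamma|<\delta$ for $\gamma<\delta$, $\mathbb M{\upharpoonright}\delta=\bigcup_{\gamma<\delta}\mathbb M{\upharpoonright}\gamma$, and $\mathbb M{\upharpoonright}\delta$ is $\delta$-cc.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The map $(p,q)\mapsto(p{\upharpoonright}\gamma,q{\upharpoonright}\gamma)$ preserves order, and $(p,q)\leq(p{\upharpoonright}\gamma,q{\upharpoonright}\gamma)$. Hence $H{\upharpoonright}\gamma$ is the image of $H$ under this map and is a filter, and $c_\gamma=c_\delta{\upharpoonright}\gamma$. If $(p',q')\in\mathbb M{\upharpoonright}\gamma$ extends $(p{\upharpoonright}\gamma,q{\upharpoonright}\gamma)$, then $(p'\cup p{\upharpoonright}[\gamma,\delta),\,q'\cup q{\upharpoonright}[\gamma,\delta))$ extends both $(p',q')$ and $(p,q)$. So if $D$ is dense in $\mathbb M{\upharpoonright}\gamma$, the conditions below a member of $D$ are dense in $\mathbb M{\upharpoonright}\delta$, and $H{\upharpoonright}\gamma$ meets $D$. Since $(p',q)\leq(p,q)$ whenever $p'\supseteq p$, a dense $D\subseteq\mathrm{Add}[0,\delta)$ gives the dense set $\{(p,q):p\in D\}$, so $c_\delta$ is generic.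 For the last statement, directedness gives $(p'',q'')\in H$ below $(p,q)$ with $p''\supseteq p'$, and then $(p'',q'')\leq(p',q)$.

(b) A condition in $\mathbb M{\upharpoonright}\gamma$ is determined by countably many elements of a set of size $|\gamma|+\omega_1$, so $|\mathbb M{\upharpoonright}\gamma|\leq(|\gamma|+\omega_1)^\omega<\delta$. Supports $\operatorname{dom}(p)\cup\operatorname{dom}(q)$ are countable, hence bounded in $\delta$. Given $\delta$ conditions, (F3) yields $\delta$ of them whose supports pairwise intersect in a countable set $r$, which is bounded in $\delta$. There are fewer than $\delta$ possibilities for $(p{\upharpoonright}r,q{\upharpoonright}r)$, so two of them, $(p,q)$ and $(p',q')$, agree on $r$, and $(p\cup p',q\cup q')$ extends both.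
\end{proof}

\begin{lemma}\label{lem:models}
Let $\delta\leq\kappa$ be inaccessible and let $H$ be $\mathbb M{\upharpoonright}\delta$-generic over $V$.
\begin{itemize}
\item[(a)] Every $\omega$-sequence of ordinals in $V[H]$ lies in $V[c_\delta]$. Hence $\omega_1^{V[H]}=\omega_1^V$.
\item[(b)] In $V[H]$, $\delta$ is regular and $2^\omega\geq\delta>\omega_1$.
\item[(c)] If $\eta<\delta$ and $S\in V[H]$ is a subset of $\eta\times\omega_1$, then $S\in V[H{\upharpoonright}\gamma]$ for some $\gamma<\delta$.
\item[(d)] If $G$ is $\mathbb M$-generic over $V$, then $\kappa=\omega_2^{V[G]}$.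
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $(p,q)\in\mathbb M{\upharpoonright}\delta$ force $\dot\sigma\colon\omega\to\mathrm{Ord}$. We find $q'\leq^*q$ with domain in $\delta$ such that $(p,q')$ forces $\dot\sigma\in V[c_\delta]$; by density this suffices. Fix $n$ and $q_0\leq^*q$. We build an antichain $\{p_i\}$ below $p$ and a $\leq^*$-descending sequence $q_i$ such that $(p_i,q_{i+1})$ decides $\dot\sigma(n)$. If $\{p_j:j<i\}$ is not maximal below $p$, take $\bar p\leq p$ incompatible with all $p_j$, $j<i$, extend $(\bar p,q_i)$ to a condition $(p_i,\bar q)$ deciding $\dot\sigma(n)$, and use Lemma~\ref{lem:mix}(b) to get $q_{i+1}\leq^*q_i$ with $(p_i,q_{i+1})\leq(p_i,\bar q)$. At countable limit stages use Lemma~\ref{lem:mix}(a). By ccc the antichain is maximal below $p$ at a countable stage. Do this for $n=0,1,2,\dots$, each time starting from a lower bound of the conditions used before, and let $q'$ be a lower bound of all of them. If $(p,q')\in H$, then for each $n$ exactly one $p_i$ of the $n$-th antichain is contained in $c_\delta$, and $(p_i,q')\in H$ by Lemma~\ref{lem:restr}(a). So $\dot\sigma^H(n)$ is the value decided by $(p_i,q')$, and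 $\dot\sigma^H$ is computed in $V[c_\delta]$. As $V[c_\delta]$ is a ccc extension, $\omega_1$ is preserved.

(b) Regularity holds by $\delta$-cc and (F1), and $\delta>\omega_1$ by (a). For any uncountable ordinal $\alpha\leq\delta$, partition $\alpha$ in $V$ into $|\alpha|$ countably infinite sets, each with an enumeration; by genericity, the restrictions of $c_\alpha$ to these sets give $|\alpha|^V$ distinct reals in $V[c_\alpha]$. With $\alpha=\delta$ we get $2^\omega\geq\delta$.

(c) For each $y\in\eta\times\omega_1$ let $A_y$ be maximal among antichains of conditions forcing $y\in\dot S$. There are fewer than $\delta$ antichains, each of size less than $\delta$, so all lie in some $\mathbb M{\upharpoonright}\gamma$ with $\gamma<\delta$, and $S=\{y:A_y\cap H{\upharpoonright}\gamma\neq\emptyset\}$.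

(d) By (a) and (b) it suffices to show that each $\alpha$ with $\omega_1\leq\alpha<\kappa$ has size $\omega_1$ in $V[G]$. Let $g_\alpha=\bigcup\{q(\alpha)^{c_\alpha}:(p,q)\in G,\ \alpha\in\operatorname{dom}(q)\}$, a function since $G$ is directed. Let $\dot x$ be an $\mathrm{Add}[0,\alpha)$-name for an element of $2^\omega$ and $(p,q)\in\mathbb M$. Choose a countable limit ordinal $\eta$ forced to bound the length of $q(\alpha)$ (read as $\emptyset$ if $\alpha\notin\operatorname{dom}(q)$), and change $q$ at $\alpha$ to a nice name for $q(\alpha)$ padded with zeros to length $\eta$ and followed by $\dot x$. This gives an extension of $(p,q)$. By density every real of $V[c_\alpha]$ has the form $\langle g_\alpha(\eta+n):n<\omega\rangle$ with $\eta<\omega_1$, so $V[c_\alpha]$ has only $\omega_1$ reals in the sense of $V[G]$. By the proof of (b), $|\alpha|^V$ injects into these reals.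
\end{proof}

\subsection{Factorization at an inaccessible}

We want to continue an $\mathbb M{\upharpoonright}\delta$-generic filter to an $\mathbb M$-generic one by forcing over $W$ with the version $\mathbb M^W_\delta$ of the tail defined in $W$, since by Lemma~\ref{lem:mix} that version is dominated by a product of the kind treated in Section~\ref{sec:core}. The difficulty is that the tail of a condition of $\mathbb M$ consists of $\mathrm{Add}[0,\alpha)$-names in $V$, whereas $Q^W_\delta$ consists of $\mathrm{Add}[\delta,\alpha)$-names in $W$. Partial evaluation by $c_\delta$ translates the former into the latter, and Lemma~\ref{lem:models}(a) shows that $W$ has no names beyond the translated ones, up to equivalence.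

\begin{lemma}\label{lem:factor}
Let $\delta<\kappa$ be inaccessible, let $G_0$ be $\mathbb M{\upharpoonright}\delta$-generic over $V$, let $W=V[G_0]$, and let $G'$ be $\mathbb M^W_\delta$-generic over $W$. Then the set $\tilde G\in W[G']$ defined in \eqref{eq:tildeG} below is $\mathbb M$-generic over $V$, and $\tilde G{\upharpoonright}\delta=G_0$. In particular $W\subseteq V[\tilde G]\subseteq W[G']$.
\end{lemma}

\begin{proof}
Write $c=c_\delta$. An element $q$ of $Q^W_\delta$ is determined by an enumeration of its domain and of the countably many tuples $(\alpha,\xi,i,r)$ with $((\xi,i)\check{\ },r)\in q(\alpha)$. Using a coding in $V$, this is an $\omega$-sequence of ordinals, which lies in $V[c]$ by Lemma~\ref{lem:models}(a). With Lemma~\ref{lem:names}(b) we get $Q^W_\delta=Q^{V[c]}_\delta$ and $\mathbb M^W_\delta=\mathbb M^{V[c]}_\delta$, with the same orders.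

\emph{Partial evaluation.} For $\alpha\geq\delta$ and a nice $\mathrm{Add}[0,\alpha)$-name $\tau\in V$ let
\[
\tau[c]=\bigl\{\bigl((\xi,i)\check{\ },\,r{\upharpoonright}[\delta,\alpha)\bigr):\bigl((\xi,i)\check{\ },r\bigr)\in\tau,\ r{\upharpoonright}\delta\subseteq c\bigr\}.
\]
If $r\neq r'$ lie in $A_{\xi,i}$ and $r{\upharpoonright}\delta,r'{\upharpoonright}\delta\subseteq c$, then $r$ and $r'$ disagree on $[\delta,\alpha)$, so the restrictions form antichains. If $c'$ is $\mathrm{Add}[\delta,\alpha)$-generic over $V[c]$, then $c\cup c'$ is $\mathrm{Add}[0,\alpha)$-generic over $V$ by (F2), and $\tau[c]^{c'}=\tau^{c\cup c'}$. So $\tau[c]$ is a nice $\mathrm{Add}[\delta,\alpha)$-name in $V[c]$. For $r\in\mathrm{Add}[0,\delta)$, $s\in\mathrm{Add}[\delta,\alpha)$ and nice names $\tau,\tau'\in V$ we have: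
\begin{itemize}
\item[(V1)] if $r\subseteq c$ and $r\cup s\Vdash\tau\subseteq\tau'$, then $s\Vdash\tau[c]\subseteq\tau'[c]$ over $V[c]$;
\item[(V2)] if $r$ forces over $V$ that $s\Vdash\tau[\dot c]\subseteq\tau'[\dot c]$, then $r\cup s\Vdash\tau\subseteq\tau'$.
\end{itemize}
For (V1), if $c'\supseteq s$ is generic over $V[c]$, then $c\cup c'\supseteq r\cup s$. For (V2), split a generic $d\supseteq r\cup s$ into $d{\upharpoonright}\delta\supseteq r$ and $d{\upharpoonright}[\delta,\alpha)\supseteq s$ and use (F2).

Call $q\in Q^V_0$ a \emph{tail} if $\operatorname{dom}(q)\subseteq[\delta,\kappa)$, and let $q[c]\in Q^W_\delta$ be given by $q[c](\alpha)=q(\alpha)[c]$. For $m=(p,q)\in\mathbb M$ put $m{\upharpoonright}\delta=(p{\upharpoonright}\delta,q{\upharpoonright}\delta)$ and $m^+=(p{\upharpoonright}[\delta,\kappa),\,(q{\upharpoonright}[\delta,\kappa))[c])\in\mathbb M^W_\delta$. Applying (V1) at each coordinate gives: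
\begin{itemize}
\item[(V3)] if $m=(p,q)\leq\bar m$ in $\mathbb M$ and $p{\upharpoonright}\delta\subseteq c$, then $m^+\leq\bar m^+$.
\end{itemize}

\emph{Representation: the conditions $(p_1,q_1[c])$ with $q_1\in V$ a tail are dense in $\mathbb M^W_\delta$.} Let $\hat q\in Q^W_\delta=Q^{V[c]}_\delta$. By (F1) there is $D\subseteq[\delta,\kappa)$, countable in $V$, with $\operatorname{dom}(\hat q)\subseteq D$, and by (F4) there is an $\mathrm{Add}[0,\delta)$-name $\dot q$ for $\hat q$ that is forced by the trivial condition to be an element of $Q_\delta$ with domain contained in $D$. For $\alpha\in D$ let $q_1(\alpha)$ be a nice $\mathrm{Add}[0,\alpha)$-name whose value at a generic $d$ is the value of $\dot q^{\,d\upharpoonright\delta}(\alpha)$ at $d{\upharpoonright}[\delta,\alpha)$ if $\alpha\in\operatorname{dom}(\dot q^{\,d\upharpoonright\delta})$, and $\emptyset$ otherwise. Then $\Vdash q_1(\alpha)[c]=\hat q(\alpha)$ for $\alpha\in\operatorname{dom}(\hat q)$. So $q_1[c]\leq^*\hat q$, and $(p_1,q_1[c])\leq(p_1,\hat q)$ for every $p_1$.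

Define
\begin{equation}\label{eq:tildeG}
\tilde G=\{m\in\mathbb M:m{\upharpoonright}\delta\in G_0\text{ and }m^+\in G'\}.
\end{equation}
For $m\in\mathbb M{\upharpoonright}\delta$, $m^+$ is the trivial condition, so $\tilde G{\upharpoonright}\delta=G_0$. If $m\in\tilde G$ and $m\leq\bar m$, then $\bar m{\upharpoonright}\delta\geq m{\upharpoonright}\delta$ is in $G_0$, and $\bar m^+\in G'$ by (V3). So $\tilde G$ is upward closed.

\emph{Directedness.} Let $m=(p,q)$ and $m'=(p',q')$ be in $\tilde G$. By genericity of $G'$ and representation, there is $(p_1,q_1[c])\in G'$ below $m^+$ and $m'^+$, with $q_1$ a tail. That it is below both is a statement true in $V[c]$, so it is forced by some finite $r\subseteq c$. Take $(p_0,q_0)\in G_0$ below $m{\upharpoonright}\delta$ and $m'{\upharpoonright}\delta$ with $p_0\supseteq r$, and let $m''=(p_0\cup p_1,q_0\cup q_1)$. Then $m''\in\tilde G$. It extends $m$: we have $p_0\cup p_1\supseteq p$ and $\operatorname{dom}(q_0\cup q_1)\supseteq\operatorname{dom}(q)$; coordinates $\alpha<\delta$ are covered by $(p_0,q_0)\leq m{\upharpoonright}\delta$; and for $\alpha\geq\delta$ in $\operatorname{dom}(q)$, (V2) gives $p_0\cup p_1{\upharpoonright}\alpha\Vdash q(\alpha)\subseteq q_1(\alpha)$.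 The same holds for $m'$.

\emph{Genericity.} Let $D\in V$ be dense in $\mathbb M$, and let $D'=\{m^+:m\in D,\ m{\upharpoonright}\delta\in G_0\}\in W$. If $G'$ meets $D'$, then $\tilde G$ meets $D$, so it suffices to show that $D'$ is dense in $\mathbb M^W_\delta$. By representation it is enough to find a member of $D'$ below a given $(p_1,q_1[c])$ with $q_1$ a tail. The set $\{m{\upharpoonright}\delta:m\in D,\ m\leq(p_1,q_1)\}\in V$ is dense in $\mathbb M{\upharpoonright}\delta$: given $(a,b)\in\mathbb M{\upharpoonright}\delta$, extend $(a\cup p_1,b\cup q_1)$ to some $m\in D$; then $m{\upharpoonright}\delta\leq(a,b)$. So there is $m\in D$ with $m\leq(p_1,q_1)$ and $m{\upharpoonright}\delta\in G_0$, and (V3) gives $m^+\leq(p_1,q_1)^+=(p_1,q_1[c])$.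
\end{proof}

\section{Reflection and the proof of Theorem~\ref{thm:main}}\label{sec:reflection}

Let $\kappa$ be Mahlo. By Lemma~\ref{lem:models}(d), $\kappa=\omega_2$ in every extension by $\mathbb M$. Suppose that the theorem fails: in some extension there is an LCS space of height at least $\omega_2$ whose first $\omega_2$ levels have size at most $\omega_1$. Pass to the open subspace formed by these levels, and relabel the points of level $\alpha$ by elements of $\{\alpha\}\times\omega_1$. We obtain $m_0\in\mathbb M$ and names $\dot X$, $\dot U$ such that $m_0$ forces: $\dot X\subseteq\kappa\times\omega_1$ is an LCS space of height $\kappa$, $I_\alpha(\dot X)=\dot X\cap(\{\alpha\}\times\omega_1)$ for $\alpha<\kappa$, and $\dot U$ assigns cones to the points of $\dot X$. Thus $X_\gamma=X\cap(\gamma\times\omega_1)$.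

\subsection*{Capturing initial segments}
For $x,y\in\kappa\times\omega_1$ fix maximal antichains of $\mathbb M$ deciding ``$x\in\dot X$'' and ``$x\in\dot X$ and $y\in\dot U(x)$''. By Lemma~\ref{lem:restr}(b), each is contained in some $\mathbb M{\upharpoonright}\gamma$ with $\gamma<\kappa$. So the set $C_1$ of $\delta<\kappa$ such that the antichains for all $x,y\in\delta\times\omega_1$ lie in $\bigcup_{\gamma<\delta}\mathbb M{\upharpoonright}\gamma$ is club in $\kappa$. Let $\delta\in C_1$ and let $G\ni m_0$ be generic. Since $U(x)\subseteq X_\delta$ for $x\in X_\delta$, the pair $\langle X_\delta,U{\upharpoonright}X_\delta\rangle$ is read off from the members of $G{\upharpoonright}\delta$ in these antichains. It belongs to $V[G{\upharpoonright}\delta]$ and depends only on $G{\upharpoonright}\delta$.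

\subsection*{Capturing closures}
Properties (E3) and (E4) require that limits of sets from the intermediate model appear below $\delta$. We bound the levels at which they appear and choose $\delta$ closed under the bound. Work in $V[G]$ with $m_0\in G$. For $\gamma<\kappa$ let $\mathcal S_\gamma$ be the family of subsets of $X_\gamma$ that lie in $V[G{\upharpoonright}\gamma]$. Each is the value of a name given by a family of antichains of $\mathbb M{\upharpoonright}\gamma$ indexed by $\gamma\times\omega_1$. As $|\mathbb M{\upharpoonright}\gamma|<\kappa$ and $\kappa$ is inaccessible in $V$, there are fewer than $\kappa$ such names, so $|\mathcal S_\gamma|<\kappa$. Since $\kappa$ is regular, Lemma~\ref{lem:top}(c) shows that there is a least $h(\gamma)<\kappa$ such that for all $S\in\mathcal S_\gamma$: if $S$ has an accumulation point in $X$, it has one in $X_{h(\gamma)}$; and if $S$ is contained in a compact subset of $X$, then $\operatorname{cl}_X(S)\subseteq X_{h(\gamma)}$. By (F1) there is $F\colon\kappa\to\kappa$ in $V$ such that $m_0$ forces $\dot h(\gamma)\leq F(\gamma)$ for all $\gamma$.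

The ordinals in $C_1$ that are closed under $F$ form a club. Since $\kappa$ is Mahlo, we can fix an \emph{inaccessible} $\delta\in C_1$ closed under $F$ with $m_0\in\mathbb M{\upharpoonright}\delta$. This is the only use of the Mahlo property.

\begin{lemma}\label{lem:reflect}
Let $G\ni m_0$ be $\mathbb M$-generic, $\eta<\delta$, and let $S\in V[G{\upharpoonright}\delta]$ be a subset of $X_\eta$. In $V[G]$:
\begin{itemize}
\item[(A)] if $S$ has an accumulation point in $X$, then it has one in $X_\delta$;
\item[(B)] if $S$ is contained in a compact subset of $X$, then $\operatorname{cl}_X(S)\subseteq X_\lambda$ for some $\lambda<\delta$.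
\end{itemize}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:models}(c), $S\in\mathcal S_\gamma$ for some $\gamma$ with $\eta\leq\gamma<\delta$, and $h(\gamma)\leq F(\gamma)<\delta$.
\end{proof}

Inaccessibility of $\delta$ enters through Lemma~\ref{lem:models}(c): no subset of $I_0(X)\subseteq\{0\}\times\omega_1$ appears for the first time at stage $\delta$. One consequence of (B) shows what is at stake. If $x^*$ has level $\delta$, the trace $U(x^*)\cap I_0(X)$ has $x^*$ in its closure, so it is not in $V[G{\upharpoonright}\delta]$; the cone of $x^*$ has to be added by the tail of the forcing.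

\subsection*{The generic clopen set}
Fix an $\mathbb M{\upharpoonright}\delta$-generic $G_0\ni m_0$ and let $W=V[G_0]$. In $W$ let $T=[\delta,\kappa)$, $P=\mathrm{Add}(T)$ and $Q=(Q^W_\delta,\leq^*)$, which is $\sigma$-closed by Lemma~\ref{lem:mix}(a). Let $H$ be $P\times Q$-generic over $W$. Lemma~\ref{lem:mix}(c) and Lemma~\ref{lem:factor} define from $H$ an $\mathbb M$-generic $\tilde G$ with $\tilde G{\upharpoonright}\delta=G_0\ni m_0$ and $W\subseteq V[\tilde G]\subseteq W[H]$. Let $X$ and $U$ be the values of $\dot X$ and $\dot U$ at $\tilde G$. The pair $\langle X_\delta,U{\upharpoonright}X_\delta\rangle$ lies in $W$ and does not depend on $H$, and the level of a point is its first coordinate. Let $Z\in W$ be the space given by Lemma~\ref{lem:abs} for $W\subseteq V[\tilde G]$, and $\mathcal R=\mathcal R_\delta$. In $W$, $Z$ is an LCS space of height $\delta$ with levels of size at most $\omega_1$, and by Lemma~\ref{lem:models}(b), $\delta$ is regular and $2^\omega>\omega_1$. So the hypotheses of Proposition~\ref{prop:core} hold in $W$.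

Let $x^*$ be the lexicographically least point of $I_\delta(X)$, which is nonempty since $X$ has height $\kappa$, and let $E=U(x^*)\cap X_\delta$. By (F4) there is a $P\times Q$-name $\dot E\in W$ for $E$. We verify (E1)--(E4) in $W$.

(E1), (E2). In $V[\tilde G]$, $E$ is clopen in $X_\delta$ and $\mathcal R$ is a base of $X_\delta$, so each $z\in X_\delta$ lies in some $K\in\mathcal R$ contained in $E$ or disjoint from $E$; and $U(x^*)$ meets $I_\beta(X)$ for $\beta<\delta$ by Lemma~\ref{lem:top}(b). These statements quantify only over $Z$, $\mathcal R$ and $\delta$, so they hold in $W[H]$.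

(E3). Let $Y\in W$ be a countable subset of $Z$, and take $H$ containing a condition that forces $\dot E\cap Y$ to be infinite. As $\delta$ is regular and uncountable in $W$, $Y\subseteq X_\eta$ for some $\eta<\delta$. The set $E\cap Y$ belongs to $V[\tilde G]$ and is an infinite subset of the compact set $U(x^*)$, so $Y$ has an accumulation point in $X$. By (A) it has one in $X_\delta$, and by Lemma~\ref{lem:abs} this is an accumulation point in $Z$.

(E4). Let $(p,q)\in P\times Q$ and take $H\ni(p,q)$. Then $A(p,q)\in W$ is a subset of $X_1$ contained in the compact set $U(x^*)$. By (B) its closure in $X$ is contained in $X_\lambda$ for some $\lambda<\delta$, and by Lemma~\ref{lem:abs} so is its closure in $Z$.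

This contradicts Proposition~\ref{prop:core} in $W$, and Theorem~\ref{thm:main} is proved. \qed

\section{Heights and large levels in Mitchell's model}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:second}]
Work in $V[G]$.

(ii) Let $\beta'\in[\beta,\beta+\omega_2)$, say $\beta'=\beta+\zeta$ with $\zeta<\omega_2$; then $\beta'+\omega_2=\beta+\omega_2\leq\operatorname{ht}(X)$. The closed subspace $X'=X\setminus X_{\beta'}$ is an LCS space. By induction on $\xi$, $X'\setminus X'_\xi=X\setminus X_{\beta'+\xi}$, so $I_\xi(X')=I_{\beta'+\xi}(X)$, and this set is nonempty for $\xi<\omega_2$. Theorem~\ref{thm:main} gives $\xi<\omega_2$ with $|I_{\beta'+\xi}(X)|\geq\omega_2$, and $\beta'\leq\beta'+\xi<\beta+\omega_2$.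

(i) If $\alpha\geq\omega_2$, a space of height $\alpha$ has a level of size at least $\omega_2$ by Theorem~\ref{thm:main}, so its width is not $\omega_1$. If $1\leq\alpha<\omega_2$, take the topological sum of $\omega_1$ copies of a Juh\'asz--Weiss space of height $\alpha$ and width $\omega$. The copies are open, so each level of the sum is the union of $\omega_1$ disjoint nonempty countable sets. The sum is an LCS space of height $\alpha$ all of whose levels have size $\omega_1$.
\end{proof}

\begin{remark}
The following is quoted from the literature and is not used above. Koepke and Mart\'{\i}nez \cite{KM} obtain LCS spaces of height $\omega_2$ and width $\omega_1$ from simplified $(\omega_1,1)$-morasses, and such morasses are known to exist if $\omega_2$ is not inaccessible in $L$. So some large cardinal hypothesis is needed for a negative answer to the Problem. The exact consistency strength, between an inaccessible and a Mahlo cardinal, is not determined here.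
\end{remark}

\begin{thebibliography}{9}

\bibitem{JSSS}
I.~Juh\'asz, S.~Shelah, L.~Soukup and Z.~Szentmikl\'ossy,
\emph{A tall space with small bottom},
arXiv:math/0104198 (2001).

\bibitem{KM}
Koepke and Mart\'{\i}nez,
\emph{Superatomic Boolean algebras constructed from morasses},
J. Symbolic Logic \textbf{60} (1995).

\end{thebibliography}
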